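# Sign matrices and the spread $\lambda_{i+1}-\lambda_n$: why $s_{i,0}>\frac{i+1}{2i+1}$

## The value $\frac{i+1}{2i+1}$ and its smallest cases

How far apart can the $(i+1)$-st largest and the smallest eigenvalue of a graph on $n$ vertices be, measured in units of $n$? The first guess is $\frac{i+1}{2i+1}$. We fix the terms, see where this number comes from, and test it.

**Definition (spread).** For a graph $G$ on $n$ vertices let $\lambda_1\ge\dots\ge\lambda_n$ be the eigenvalues of its adjacency matrix. All eigenvalues in these notes are listed in non-increasing order. For fixed integers $i,j\ge0$ put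
$$\mathrm{spread}_{i,j}(G)=\lambda_{i+1}-\lambda_{n-j},\qquad \mathrm{spread}_{i,j}(n)=\max_{G}\ \mathrm{spread}_{i,j}(G),\qquad s_{i,j}=\lim_{n\to\infty}\frac{\mathrm{spread}_{i,j}(n)}n ,$$
the maximum being over all simple graphs on $n$ vertices. By a result of Nikiforov the limit exists and equals $\sup_n \mathrm{spread}_{i,j}(n)/n$.

For example, $K_{m,m}$ has eigenvalues $m,0^{2m-2},-m$ (exponents are multiplicities). If $i\ge1$ and $m$ is large, its $(i,0)$-spread is $0-(-m)=m$, half the number of vertices. So $s_{i,0}\ge\frac12$ for all $i\ge1$. The question is how much above $\frac12$ one can get.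

**Definition (loops).** Let $\mathrm{spread}^*_{i,j}(n)$ be the maximum of $\lambda_{i+1}-\lambda_{n-j}$ over graphs on $n$ vertices with at most one loop at each vertex, that is, over all symmetric $n\times n$ matrices with entries $0,1$. Let $s^*_{i,j}=\lim_n \mathrm{spread}^*_{i,j}(n)/n$.

Adding loops adds a diagonal $(0,1)$-matrix, which raises each eigenvalue by an amount in $[0,1]$. So the spread changes by at most $1$, which disappears after division by $n$: the limit $s^*_{i,j}$ exists and $s^*_{i,j}=s_{i,j}$. We may use loops freely.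

**Definition (blow-up).** The $t$-blow-up of a graph with adjacency matrix $A$ is the graph with adjacency matrix $A\otimes J_t$, where $J_t$ is the $t\times t$ all-ones matrix. Each vertex becomes $t$ twin vertices.

For example, the $2$-blow-up of a single edge is $K_{2,2}$, and the spectrum $1,-1$ becomes $2,0,0,-2$. In general the eigenvalues of $A\otimes J_t$ are the products of those of $A$ with those of $J_t$, namely $t\lambda_k(A)$ for all $k$, together with zeros. Let $A$ have order $n\ge\max(i+1,j+1)$. Since the spectrum of $A\otimes J_t$ contains the multiset $\{t\lambda_k(A)\}_k$, we have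
$$\lambda_{i+1}(A\otimes J_t)\ge t\lambda_{i+1}(A),\qquad \lambda_{tn-j}(A\otimes J_t)\le t\lambda_{n-j}(A).$$
Hence $\mathrm{spread}^*_{i,j}(tn)\ge t\,\mathrm{spread}^*_{i,j}(n)$. Dividing by $tn$ and letting $t\to\infty$,
$$s_{i,j}=s^*_{i,j}\ \ge\ \frac{\mathrm{spread}^*_{i,j}(n)}{n}\qquad\text{for all such } n. \tag{1}$$
A single small looped graph therefore gives a lower bound for $s_{i,j}$.

**Where the guess comes from.** Let $K_{(i+1)*,i}$ be the complete bipartite graph $K_{i+1,i}$ with a loop at every vertex of the part of size $i+1$. Vectors supported on the looped part with sum $0$ are eigenvectors for $1$ (multiplicity $i$). Vectors supported on the other part with sum $0$ are eigenvectors for $0$ (multiplicity $i-1$). On vectors with value $x$ on the looped part and $y$ on the other, the matrix acts as $(x,y)\mapsto(x+iy,(i+1)x)$, with characteristic polynomial $\mu^2-\mu-i(i+1)=(\mu-i-1)(\mu+i)$. The spectrum is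
$$i+1,\ 1^{i},\ 0^{i-1},\ -i ,$$
so $\lambda_{i+1}-\lambda_{\min}=1+i$ on $2i+1$ vertices, and (1) gives $s_{i,0}\ge\frac{i+1}{2i+1}$ for all $i\ge1$.

**The case $i=1$.** The guess is $\frac23$. Take the path $P_4$ with loops at both endpoints. On vectors $(x,y,y,x)$ it acts as $\begin{pmatrix}1&1\\1&1\end{pmatrix}$, with eigenvalues $2,0$. On vectors $(x,y,-y,-x)$ it acts as $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$, with eigenvalues $\pm\sqrt2$. So $\lambda_2-\lambda_4=2\sqrt2$ on $4$ vertices, and $s_{1,0}\ge\frac1{\sqrt2}>\frac23$. The guess fails for $i=1$.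

**The case $i=2$.** The guess is $\frac35$, from $K_{3*,2}$ with spectrum $3,1,1,0,-2$. Nothing as short as $P_4$ beats it.

The question comes from George Brooks, William Linz and Linyuan Lu, "Maximum spectral gaps of graphs", arXiv:2408.15476 (2024): prove or disprove that $s_{i,0}=\frac{i+1}{2i+1}$ for every $i\ge2$. The answer is that it is **false for every $i\ge2$**. For $i=2$ we shall find $s_{2,0}>0.6107$. Two features of the examples above will guide us: the matrix $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ hidden in the looped $P_4$, and the spectrum of $K_{(i+1)*,i}$.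

## Statements in terms of $\pm1$ matrices

**Definition.** $\mathcal M_n$ is the set of symmetric $n\times n$ matrices with all entries $\pm1$, diagonal included. For $i\ge1$, $j\ge0$, $n>i+j$ put
$$\sigma_{i,j}(n)=\max_{M\in\mathcal M_n}\bigl(\lambda_i(M)-\lambda_{n-j}(M)\bigr).$$

Note the index $i$, not $i+1$. For example, $\sigma_{1,0}(2)=2\sqrt2$: the matrices $\pm\begin{pmatrix}1&\pm1\\ \pm1&-1\end{pmatrix}$ have eigenvalues $\pm\sqrt2$, and the remaining members of $\mathcal M_2$ have eigenvalues $2,0$ or $0,-2$, hence difference $2$.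

**Theorem 1 (disproof).** For every $i\ge1$, $\displaystyle s_{i,0}\ \ge\ \tfrac14\Bigl(1+\sqrt{1+\tfrac2i}\Bigr)\ >\ \frac{i+1}{2i+1}.$

**Theorem 2 (exact reduction, duality, upper bound).** For $i\ge1$, $j\ge0$:
$$s_{i,j}=\tfrac12\sup_n\frac{\sigma_{i,j}(n)}n,\qquad s_{i,j}=s_{j+1,\,i-1},\qquad s_{i,j}\le\tfrac12\sqrt{\tfrac1i+\tfrac1{j+1}} .$$
Equality holds in the last bound if $i=j+1$ and there is a symmetric Hadamard matrix of order $2i$ with trace $0$. In particular $s_{1,0}=1/\sqrt2$, and $s_{i,i-1}=1/\sqrt{2i}$ whenever $i$ is a power of $2$.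

**Theorem 3 (sharper bounds for $j=0$).** Let $i\ge2$.

(a) For every $q>1$, with $n=i-1+q+\frac1q$ and $S=i-1+q-\frac1q$,
$$s_{i,0}\ge\frac1{2n}\Bigl(2+\tfrac12\bigl(S+\sqrt{S^2-8(i-1)(1-1/q)}\,\bigr)\Bigr),$$
and for a suitable $q$ the right side strictly exceeds $\frac14\bigl(1+\sqrt{1+2/i}\bigr)$.

(b) $s_{i,0}<\frac12\sqrt{1+1/i}$, strictly.

Consequently, for $i\ge2$,
$$\tfrac12+\tfrac1{4i}-\tfrac1{8i^2}<\tfrac14\Bigl(1+\sqrt{1+\tfrac2i}\Bigr)<s_{i,0}<\tfrac12\sqrt{1+\tfrac1i}<\tfrac12+\tfrac1{4i}-\tfrac1{16i^2}+\tfrac1{32i^3}.$$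
For example, $q=15/4$ gives $0.6107<\frac{509+\sqrt{51241}}{1204}\le s_{2,0}<\frac{\sqrt6}4<0.6124$, while the guessed value is $0.6$.

These notes do not determine $s_{i,0}$ exactly for $i\ge2$.

## From $(0,1)$ to $\pm1$: proof of Theorem 2

Why change matrices at all? Try to bound the spread of a $(0,1)$-matrix $A$ directly. We have $\sum_k\lambda_k(A)^2=\sum_{x,y}A_{xy}^2\le n^2$. If $\lambda_{i+1}=an$ and $\lambda_n=-bn$ with $a,b>0$, this gives $(i+1)a^2+b^2\le1$, hence only $a+b\le\sqrt{1+\frac1{i+1}}$ by Cauchy–Schwarz. This is larger than $1$, and useless near $\frac12$. The average $\frac12J$ of the entries is responsible. Once it is subtracted, the rest has entries $\pm\frac12$, and the bound is halved.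

We use Weyl's inequality: for symmetric $X,Y$ of order $n$ and $p+q-1\le n$,
$$\lambda_{p+q-1}(X+Y)\le\lambda_p(X)+\lambda_q(Y).$$
We also use its companion: if $Y$ is positive semidefinite, then $\lambda_k(X+Y)\ge\lambda_k(X)$ for all $k$.

**Step 1: the spread of a graph is at most half that of a sign matrix.** Let $A$ be a symmetric $(0,1)$-matrix of order $n>i+j$ and put $M=2A-J\in\mathcal M_n$, so $A=\frac12M+\frac12J$. Weyl's inequality with $p=i$, $q=2$ gives
$$\lambda_{i+1}(A)\le\tfrac12\lambda_i(M)+\lambda_2(\tfrac12J)=\tfrac12\lambda_i(M),$$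
because $J$ has rank one. This is where the index drops from $i+1$ to $i$. Since $J$ is positive semidefinite, $\lambda_{n-j}(A)\ge\frac12\lambda_{n-j}(M)$. Hence $\mathrm{spread}^*_{i,j}(n)\le\frac12\sigma_{i,j}(n)$, and $s_{i,j}\le\frac12\sup_n\sigma_{i,j}(n)/n$.

**Step 2: every sign matrix is realized inside a graph of twice the order.** This step shows that Step 1 loses nothing in the limit. Let $M\in\mathcal M_n$ with $n>i+j$, let $B=\frac12(J+M)$, a $(0,1)$-matrix, and put
$$A=\begin{pmatrix}B&J-B\\ J-B&B\end{pmatrix},$$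
a symmetric $(0,1)$-matrix of order $2n$. For $u\in\mathbb R^n$,
$$A(u,u)=(Ju,Ju),\qquad A(u,-u)=\bigl((2B-J)u,-(2B-J)u\bigr)=(Mu,-Mu).$$
These two kinds of vectors span $\mathbb R^{2n}$, so the spectrum of $A$ is $\{n,0^{n-1}\}\cup\mathrm{spec}(M)$. All eigenvalues of $M$ are at most $n$, since each row has $n$ entries of modulus $1$. So $n,\lambda_1(M),\dots,\lambda_i(M)$ are $i+1$ eigenvalues of $A$ that are at least $\lambda_i(M)$, and $\lambda_{i+1}(A)\ge\lambda_i(M)$. Also $\lambda_{2n-j}(A)\le\lambda_{n-j}(M)$, because $\mathrm{spec}(A)$ contains $\mathrm{spec}(M)$. Thus $\mathrm{spread}^*_{i,j}(2n)\ge\sigma_{i,j}(n)$, and (1) gives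
$$s_{i,j}\ \ge\ \frac{\sigma_{i,j}(n)}{2n}\qquad\text{for all } n>i+j.\tag{2}$$
With Step 1, $s_{i,j}=\frac12\sup_n\sigma_{i,j}(n)/n$.

As a check, for $M=\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ we get $B=\begin{pmatrix}1&1\\1&0\end{pmatrix}$ and $J-B=\begin{pmatrix}0&0\\0&1\end{pmatrix}$. Calling the vertices $1,2,1',2'$, the graph $A$ has loops at $1$ and $1'$ and edges $12$, $22'$, $2'1'$. This is $P_4$ with loops at both endpoints.

**Step 3: duality.** The purpose is to see the symmetry $M\mapsto-M$, which graphs hide. Since $\lambda_k(-M)=-\lambda_{n+1-k}(M)$,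
$$\lambda_i(-M)-\lambda_{n-j}(-M)=\lambda_{j+1}(M)-\lambda_{n-(i-1)}(M).$$
So $\sigma_{i,j}(n)=\sigma_{j+1,i-1}(n)$ (the condition $n>i+j$ is the same for both), and $s_{i,j}=s_{j+1,i-1}$.

**Step 4: the Cauchy–Schwarz bound.** For $M\in\mathcal M_n$ let $a=\lambda_i(M)/n$ and $b=-\lambda_{n-j}(M)/n$. Now $\sum_k\lambda_k(M)^2=\sum_{x,y}M_{xy}^2=n^2$ exactly. If $a,b>0$, then $\lambda_1,\dots,\lambda_i\ge an$ and $\lambda_{n-j},\dots,\lambda_n\le-bn$. These are $i$ and $j+1$ different eigenvalues since $n-j>i$. Hence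
$$ia^2+(j+1)b^2\le1,\qquad a+b=\sqrt i\,a\cdot\tfrac1{\sqrt i}+\sqrt{j+1}\,b\cdot\tfrac1{\sqrt{j+1}}\le\sqrt{\tfrac1i+\tfrac1{j+1}} .$$
If $a\le0$, then $a+b\le\max(b,0)\le1/\sqrt{j+1}$. If $b\le0$, then $a+b\le\max(a,0)\le1/\sqrt i$. In every case $a+b\le\sqrt{1/i+1/(j+1)}$, and the upper bound follows from the formula for $s_{i,j}$.

**Step 5: equality cases.** Recall that a Hadamard matrix $H$ of order $m$ has entries $\pm1$ and $HH^T=mI$. If $H$ is symmetric of order $2i$ with trace $0$, then $H^2=2iI$, its eigenvalues are $\pm\sqrt{2i}$, and trace $0$ makes both multiplicities $i$. With $j=i-1$ and $n=2i$ we have $\lambda_i=\sqrt{2i}$ and $\lambda_{n-j}=\lambda_{i+1}=-\sqrt{2i}$. So (2) gives $s_{i,i-1}\ge\frac{2\sqrt{2i}}{4i}=\frac1{\sqrt{2i}}$, which is the upper bound $\frac12\sqrt{2/i}$. The $k$-fold tensor power of $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$, $k\ge1$, is symmetric Hadamard of order $2^k$ with trace $0$. This covers all $i=2^{k-1}$, in particular $i=1$, where $s_{1,0}=1/\sqrt2$.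 $\square$

For $j=0$ the upper bound is $\frac12\sqrt{1+1/i}$. It exceeds $\frac{i+1}{2i+1}$ only slightly: the comparison amounts to $(2i+1)^2>4i(i+1)$, and the two sides differ by $1$. There is little room, and the rest of the talk takes place inside it.

## Weighted sign matrices, and why reweighting $K_{(i+1)*,i}$ gains nothing

To use (2) we want large sign matrices with few distinct rows. They are described by a small sign matrix and a list of class sizes, and the sizes may be taken real.

**Lemma (weighted form).** Let $E$ be a symmetric $\pm1$ matrix of order $m\ge i+1$, with $i\ge1$, let $D$ be a diagonal matrix with positive diagonal entries of sum $n$, and let $K=D^{1/2}ED^{1/2}$, which is similar to $ED$. Then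
$$s_{i,0}\ \ge\ \frac{\lambda_i(K)-\lambda_{\min}(K)}{2n}.\tag{3}$$

*Proof.* The similarity is $D^{1/2}(ED)D^{-1/2}=K$. The right side of (3) is continuous in $D$, so it suffices to treat rational $D$. It is unchanged when $D$ is multiplied by a positive constant, so we may take $D$ integral. Partition $n$ points into $m$ classes of sizes $D_{kk}$, let $U$ be the $n\times m$ indicator matrix of the partition, and put $M=UEU^T$. Its $(x,y)$ entry is the entry of $E$ at the classes of $x$ and $y$, so $M\in\mathcal M_n$. The nonzero eigenvalues of $U\cdot EU^T$, with multiplicity, are those of $EU^T\cdot U=ED$, hence those of $K$. Since $n\ge m$, the eigenvalue $0$ has at least the multiplicity in $M$ that it has in $K$. So $\mathrm{spec}(M)\supseteq\mathrm{spec}(K)$ as multisets, whence $\lambda_i(M)\ge\lambda_i(K)$ and $\lambda_n(M)\le\lambda_{\min}(K)$. Since $n\ge m>i$, we may apply (2) with $j=0$. $\square$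

Two identities will be used each time. First, $\mathrm{tr}\bigl((ED)^2\bigr)=\sum_{x,y}E_{xy}D_{yy}E_{yx}D_{xx}=\bigl(\sum_xD_{xx}\bigr)^2=n^2$. Second, write $E=2B-J$ with $B$ a $(0,1)$-matrix, and let $\sigma=\sum_xD_{xx}f_x$ for a vector $f$. Then
$$EDf=2BDf-\sigma\mathbf 1.\tag{4}$$
So on the hyperplane $\sigma=0$ the matrix $ED$ acts as $2BD$. If $BD$ has an eigenspace of dimension $i+1$ for the eigenvalue $1$, then its intersection with $\sigma=0$ has dimension at least $i$ and consists of eigenvectors of $ED$ for the eigenvalue $2$. Then $\lambda_i(K)\ge2$.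

**The guessed extremal graph in this language.** For $K_{(i+1)*,i}$ the matrix $2A-J$ is $\begin{pmatrix}2I-J&J\\J&-J\end{pmatrix}$. Changing the sign of the last $i$ coordinates gives $\begin{pmatrix}2I-J&-J\\-J&-J\end{pmatrix}$, still in $\mathcal M_{2i+1}$ and with the same spectrum. So take $E$ with indices $1,\dots,i+1,R$, with $E_{ll}=1$ for $l\le i+1$ and all other entries $-1$. Give weight $1$ to each $l$ and weight $r$ to $R$. Here $B$ consists of $i+1$ separate looped vertices and an isolated vertex $R$, so $BD=\mathrm{diag}(1,\dots,1,0)$. The known example is $r=i$.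

The first thing to try is to vary $r$. We now see that $r=i$ is the best choice, so this stops exactly at the guessed value. By (4), $(EDf)_l=2f_l-\sigma$ and $(EDf)_R=-\sigma$, and the vectors with $f_R=0$, $\sum_lf_l=0$ give eigenvalue $2$ with multiplicity $i$. Let $\mu_1,\mu_2$ be the other two eigenvalues and $n=i+1+r$. From the traces, $\mu_1+\mu_2=(i+1-r)-2i=-(n-2)$ and $\mu_1^2+\mu_2^2=n^2-4i$. So $\mu_1\mu_2=\frac12\bigl((n-2)^2-n^2+4i\bigr)=-2r$, and $\mu_1,\mu_2$ are the roots of $\mu^2+(n-2)\mu-2r$. At $\mu=2$ this polynomial equals $2(n-r)>0$, so its positive root is below $2$ and $\lambda_i(K)=2$. With $x=1/n$, the right side of (3) is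
$$F=\frac1{2n}\Bigl(2+\tfrac12\bigl(n-2+\sqrt{(n-2)^2+8r}\bigr)\Bigr)=\tfrac14+\tfrac x2+\tfrac14\sqrt{1+4x-(8i+4)x^2},$$
since $(n-2)^2+8r=n^2+4n-8i-4$. Put $y=(2i+1)x$. The inequality $F\le\frac{i+1}{2i+1}=\frac12+\frac1{2(2i+1)}$ reads
$$\sqrt{1+\tfrac{4y(1-y)}{2i+1}}\ \le\ 1+\tfrac{2(1-y)}{2i+1}.$$
The right side is positive because $y<\frac{2i+1}{i+1}<2$. Its square minus the radicand is
$$\tfrac{4(1-y)}{2i+1}-\tfrac{4y(1-y)}{2i+1}+\tfrac{4(1-y)^2}{(2i+1)^2}=4(1-y)^2\Bigl(\tfrac1{2i+1}+\tfrac1{(2i+1)^2}\Bigr)\ge0 .$$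
Equality holds only for $y=1$, that is, $r=i$.

At $r=i$ the spectrum of $K$ is $2^i,1,-2i$. Compare with Step 4: the ratio $-2i=-i\cdot2$ is what equality in Cauchy–Schwarz asks for, and the only waste in $\sum\lambda^2=n^2$ is the single eigenvalue $1$. To do better we must keep the eigenvalue $2$ with multiplicity $i$ and make that waste smaller compared with $n$.

## Trading a loop for an edge of weights $r$ and $1/r$: proof of Theorem 1

By (4), all we need for $\lambda_i\ge2$ is that $BD$ has eigenvalue $1$ with multiplicity $i+1$. Looped vertices of weight $1$ are not the only way to supply it. An edge between a vertex $R$ of weight $r$ and a vertex $T$ of weight $\tau$ contributes to $BD$ the block $\begin{pmatrix}0&\tau\\r&0\end{pmatrix}$, with eigenvalues $\pm\sqrt{r\tau}$. If $\tau=1/r$, one of them is $1$. So we replace one looped vertex together with the isolated vertex $R$ by such an edge, and the free parameter $r$ remains.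

**The matrix.** Index $E$ by $1,\dots,i,R,T$ and put
$$E_{ll}=1,\quad E_{lk}=-1\ (l\ne k),\quad E_{lR}=E_{lT}=-1,\quad E_{RR}=-1,\quad E_{RT}=+1,\quad E_{TT}=-1 .$$
The weights are $1$ on each of $1,\dots,i$, $r>0$ on $R$, and $\tau=1/r$ on $T$. So $n=i+r+\frac1r$, and $\sigma=\sum_lf_l+rf_R+\tau f_T$. By (4),
$$(EDf)_l=2f_l-\sigma,\qquad (EDf)_R=-\sigma+2\tau f_T,\qquad (EDf)_T=-\sigma+2rf_R .$$

**Step 1: the eigenvalue $2$ has multiplicity at least $i$.** This gives $\lambda_i(K)\ge2$. Suppose $\sigma=0$ and $f_R=\tau f_T$. Then $(EDf)_l=2f_l$, $(EDf)_R=2\tau f_T=2f_R$, and $(EDf)_T=2r\tau f_T=2f_T$. So $EDf=2f$. With $f_R=\tau f_T$ the condition $\sigma=0$ reads $\sum_lf_l+(1+\tau)f_T=0$. This is one nontrivial linear condition on the $i+1$ free numbers $f_1,\dots,f_i,f_T$, so the solutions form a space of dimension $i$.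

**Step 2: the two remaining eigenvalues.** We find $\lambda_{\min}$ from traces. The matrix $ED$ has order $i+2$ and real spectrum, being similar to $K$. Let $\mu_1,\mu_2$ be the eigenvalues besides $2^i$. From $\mathrm{tr}(ED)=i-r-\tau$,
$$\mu_1+\mu_2=i-r-\tau-2i=-n .$$
From $\mathrm{tr}((ED)^2)=n^2$ we get $\mu_1^2+\mu_2^2=n^2-4i$, so $\mu_1\mu_2=\frac12\bigl(n^2-(n^2-4i)\bigr)=2i$. Therefore
$$\lambda_{\min}(K)\le-\tfrac12\bigl(n+\sqrt{n^2-8i}\bigr),$$
and (3) gives
$$s_{i,0}\ \ge\ \frac1{2n}\Bigl(2+\frac{n+\sqrt{n^2-8i}}2\Bigr)=\frac14+\frac1n+\frac14\sqrt{1-\frac{8i}{n^2}} .\tag{5}$$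

**Step 3: choice of $r$.** We choose $n$ to make (5) large. With $x=1/n$ the right side is $\frac14+x+\frac14\sqrt{1-8ix^2}$, a concave function of $x$. Its derivative $1-2ix/\sqrt{1-8ix^2}$ vanishes when $1-8ix^2=4i^2x^2$, that is, $n^2=4i(i+2)$. Is this $n$ available? As $r$ ranges over $(0,\infty)$, $r+\frac1r$ takes every value $\ge2$, so $n$ takes every value $\ge i+2$. And $2\sqrt{i(i+2)}\ge i+2$ because $4i\ge i+2$. So choose $r$ with $n=2\sqrt{i(i+2)}$. Then $n^2-8i=4i^2$, and (5) becomes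
$$s_{i,0}\ge\frac1{2n}\Bigl(2+\frac{n+2i}2\Bigr)=\frac14+\frac{i+2}{4\sqrt{i(i+2)}}=\frac14\Bigl(1+\sqrt{1+\tfrac2i}\Bigr).$$

**Step 4: comparison with the guess.** The inequality $\frac14\bigl(1+\sqrt{1+2/i}\bigr)>\frac{i+1}{2i+1}$ is equivalent to $\sqrt{\frac{i+2}i}>\frac{4(i+1)}{2i+1}-1=\frac{2i+3}{2i+1}$, that is, to $(i+2)(2i+1)^2>i(2i+3)^2$. This holds since
$$(i+2)(2i+1)^2-i(2i+3)^2=(4i^3+12i^2+9i+2)-(4i^3+12i^2+9i)=2>0.\qquad\square$$

So $s_{i,0}=\frac{i+1}{2i+1}$ fails for every $i\ge2$ (and for $i=1$). The waste did shrink: the extra eigenvalue is now $-\frac12(n-2i)=-\bigl(\sqrt{i(i+2)}-i\bigr)$, of modulus less than $1$ because $i(i+2)<(i+1)^2$. Moreover $n=2\sqrt{i(i+2)}$ is larger than $2i+1$, since $4i^2+8i>4i^2+4i+1$.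

**An explicit graph for $i=2$.** Take $r=3$ and multiply the weights $1,1,3,\frac13$ by $3$ to get class sizes $3,3,9,1$, so $M$ has order $16$. The eigenvalue $2$ becomes $6$. The smallest eigenvalue becomes at most $-\frac12\bigl(16+\sqrt{256-8\cdot2\cdot9}\bigr)=-(8+2\sqrt7)$. The doubled matrix $A$ of the previous proof has order $32$, with $\lambda_3(A)\ge6$ and $\lambda_{\min}(A)\le-(8+2\sqrt7)$. By (1),
$$s_{2,0}\ge\frac{14+2\sqrt7}{32}=\frac{7+\sqrt7}{16}>\frac35,$$
the last step because $\sqrt7>2.6$.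

## A loop at the light vertex $T$: proof of Theorem 3(a)

The edge $RT$ was one two-vertex piece with eigenvalue $1$. Adding a loop at $T$ changes the block of $BD$ to $\begin{pmatrix}0&\tau\\r&\tau\end{pmatrix}$, with characteristic polynomial $\lambda^2-\tau\lambda-r\tau$. The value $1$ is a root exactly when $\tau(1+r)=1$. Writing $q=1+r$, the weights are $r=q-1$ and $\tau=1/q$.

So take the same $E$ except that $E_{TT}=+1$, with weights $1$ on $1,\dots,i$, $r=q-1$ on $R$ and $\tau=1/q$ on $T$, where $q>1$. Then $n=i-1+q+\frac1q$, and by (4) only the last coordinate changes: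
$$(EDf)_T=-\sigma+2rf_R+2\tau f_T .$$

**Step 1: the eigenvalue $2$.** As before, the aim is $\lambda_i(K)\ge2$. If $\sigma=0$ and $f_R=\tau f_T$, then $(EDf)_l=2f_l$, $(EDf)_R=2\tau f_T=2f_R$, and $(EDf)_T=2\tau(r+1)f_T=2f_T$. The condition $\sigma=0$ becomes $\sum_lf_l+\tau(r+1)f_T=\sum_lf_l+f_T=0$, so the multiplicity is at least $i$.

**Step 2: the bound.** We compute the other two eigenvalues from traces:
$$\mu_1+\mu_2=(i-r+\tau)-2i=-\bigl(i-1+q-\tfrac1q\bigr)=-S,\qquad \mu_1^2+\mu_2^2=n^2-4i .$$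
Since $n-S=\frac2q$ and $n+S=2(i-1+q)$, we have $n^2-S^2=4+\frac{4(i-1)}q$, so
$$\mu_1\mu_2=\tfrac12(S^2-n^2+4i)=2(i-1)\Bigl(1-\frac1q\Bigr).$$
The eigenvalues are real, so the discriminant is nonnegative, and $\lambda_{\min}(K)\le-\frac12\bigl(S+\sqrt{S^2-8(i-1)(1-1/q)}\bigr)$. Now (3) gives the stated bound.

**Step 3: a good $q$.** To compare with Theorem 1 we take the same total weight, $n=2\sqrt{i(i+2)}$, and must check that it is available and what it says about $q$. We need $u:=q+\frac1q=2\sqrt{i(i+2)}-i+1$. Since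
$$\Bigl(i+1-\frac1{i+1}\Bigr)^2=(i+1)^2-2+\frac1{(i+1)^2}\le(i+1)^2-1=i(i+2),$$
we get, using $i\ge2$, that $u\ge 2(i+1)-\frac2{i+1}-i+1=i+3-\frac2{i+1}\ge i+\frac73>2$. So such a $q>1$ exists, and
$$\Bigl(q-\frac1q\Bigr)^2=u^2-4\ge i^2+\tfrac{14}3i+\tfrac{49}9-4>(i+1)^2 .$$
Write $\delta=1/q$. Then $q-\delta>i+1$, and multiplication by $\delta$ gives
$$1>(i+1)\delta+\delta^2.\tag{6}$$

**Step 4: the comparison.** We rewrite the bound of (a) for this $q$. We have $S=n-2\delta$ and $n\delta=(i-1)\delta+1+\delta^2$, so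
$$\begin{aligned}S^2-8(i-1)(1-\delta)&=n^2-4n\delta+4\delta^2-8i+8+8(i-1)\delta\\&=n^2-8i+4+4(i-1)\delta\\&=4\bigl(i^2+1+(i-1)\delta\bigr),\end{aligned}$$
using $n^2-8i=4i^2$. The bound of (a) is therefore
$$\frac1{2n}\Bigl(2+\frac n2-\delta+\sqrt{i^2+1+(i-1)\delta}\Bigr),$$
while the bound of Theorem 1 is $\frac1{2n}\bigl(2+\frac n2+i\bigr)$. The first is larger if and only if $i^2+1+(i-1)\delta>(i+\delta)^2$, that is, $1>(i+1)\delta+\delta^2$, which is (6). $\square$

**The number for $i=2$.** With $q=\frac{15}4$ we get $n=1+\frac{15}4+\frac4{15}=\frac{301}{60}$, $S=\frac{269}{60}$, and $S^2-8\cdot\frac{11}{15}=\frac{72361-21120}{3600}=\frac{51241}{3600}$. The bound is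
$$\frac{60}{602}\Bigl(2+\frac{269+\sqrt{51241}}{120}\Bigr)=\frac{509+\sqrt{51241}}{1204}>0.6107,$$
since $\sqrt{51241}>226.3$ (as $226.3^2=51211.69$) and $735.3/1204>0.6107$.

## The Cauchy–Schwarz bound is not approached: proof of Theorem 3(b)

We want $s_{i,0}\ne\frac12\sqrt{1+1/i}$ for $i\ge2$. It is not enough to show that no sign matrix attains equality in Step 4 of the proof of Theorem 2: $s_{i,0}$ is a supremum over all $n$, and the bound might be approached without being attained. So we pass to a limit of near-extremal matrices, in which all inequalities become equalities, and show that no such limit object exists.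

Let $i\ge2$ and suppose $s_{i,0}=\frac12\sqrt{1+1/i}$.

**Step 1: near-extremal matrices have essentially $i+1$ eigenvalues.** By Theorem 2 there are $M_k\in\mathcal M_{n_k}$ such that $a_k=\lambda_i(M_k)/n_k$ and $b_k=-\lambda_{n_k}(M_k)/n_k$ satisfy $a_k+b_k\to\sqrt{1+1/i}>1$. Since $|a_k|,|b_k|\le1$, both are positive for large $k$, and then $ia_k^2+b_k^2\le1$. On the compact set $\{ia^2+b^2\le1\}$ the sum $a+b$ has maximum $\sqrt{1+1/i}$. By the equality case of Cauchy–Schwarz it is attained only where $(\sqrt i\,a,b)$ is a positive multiple of $(1/\sqrt i,1)$ and $ia^2+b^2=1$, that is, at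
$$a=\frac1{\sqrt{i(i+1)}},\qquad b=ia .$$
Every limit point of $(a_k,b_k)$ is a maximizer, so $a_k\to a$ and $b_k\to b$. Finally, $\sum_l(\lambda_l(M_k)/n_k)^2=1$ can be written as
$$\sum_{l\le i}\Bigl(\bigl(\tfrac{\lambda_l}{n_k}\bigr)^2-a_k^2\Bigr)+\sum_{i<l<n_k}\bigl(\tfrac{\lambda_l}{n_k}\bigr)^2=1-ia_k^2-b_k^2\longrightarrow0 .$$
All terms on the left are nonnegative because $\lambda_l\ge\lambda_i>0$ for $l\le i$. Hence $\lambda_l(M_k)/n_k\to a$ for each $l\le i$, and the sum over $i<l<n_k$ tends to $0$.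

**Step 2: a limit measure.** The aim is to encode $M_k$ by vectors in a space of fixed dimension. Let $u_1,\dots,u_{i+1}$ be orthonormal eigenvectors of $M_k$ for $\lambda_1,\dots,\lambda_i,\lambda_{n_k}$. For each index $x$ let
$$w(x)=\sqrt{n_k}\,\bigl(u_1(x),\dots,u_{i+1}(x)\bigr)\in\mathbb R^{i+1}.$$
For a unit eigenvector $u$ with eigenvalue $\lambda$ we have $|\lambda u(x)|=\bigl|\sum_yM_{xy}u(y)\bigr|\le\sqrt{n_k}$ by Cauchy–Schwarz. So the coordinates of $w(x)$ are at most $n_k/|\lambda|$ in modulus, and this is at most $2/a$ for large $k$ because $|\lambda|/n_k$ tends to $a$ or to $b\ge a$. Let $\nu_k$ be the distribution of $w(x)$ for uniformly random $x$. These probability measures live on one compact cube, so after passing to a subsequence $\nu_k\to\nu$ weakly. Orthonormality says $\int ww^T\,d\nu_k=I$. The entries of $ww^T$ are continuous on the cube, so also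
$$\int ww^T\,d\nu=I.\tag{7}$$

**Step 3: the form $L$ takes only the values $\pm1$ on the support.** This is where the entries $\pm1$ enter. Let $\Lambda=\mathrm{diag}(a,\dots,a,-b)$ (with $i$ entries $a$) and $L(w,w')=w^T\Lambda w'$. Then $L(w(x),w(y))=n_k\bigl(a\sum_{l\le i}u_l(x)u_l(y)-b\,u_{i+1}(x)u_{i+1}(y)\bigr)$, so
$$\frac1{n_k^2}\sum_{x,y}\bigl(M_{xy}-L(w(x),w(y))\bigr)^2=\Bigl\|\frac{M_k}{n_k}-a\sum_{l\le i}u_lu_l^T+b\,u_{i+1}u_{i+1}^T\Bigr\|_F^2 .$$
The matrix on the right has eigenvalues $\lambda_l/n_k-a$ ($l\le i$), $\lambda_{n_k}/n_k+b$, and $\lambda_l/n_k$ for $i<l<n_k$. By Step 1 the sum of their squares tends to $0$. Since $|M_{xy}|=1$, we have $(|L|-1)^2\le(L-M_{xy})^2$, so $\iint(|L|-1)^2\,d\nu_k\,d\nu_k\to0$. The function $(|L|-1)^2$ is continuous on cube $\times$ cube. By Stone–Weierstrass it is a uniform limit of finite sums of products $g(w)h(w')$, for which the double integrals converge. So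
$$\iint(|L(w,w')|-1)^2\,d\nu(w)\,d\nu(w')=0 .$$
Let $\mathcal K=\mathrm{supp}\,\nu$. If $(|L|-1)^2$ were positive at some $(w,w')\in\mathcal K\times\mathcal K$, it would be bounded below by a positive number on a product of neighborhoods, each of positive $\nu$-measure, and the integral would be positive. Hence $L(w,w')\in\{1,-1\}$ for **all** $w,w'\in\mathcal K$, including $w=w'$.

Two more facts are needed. First, $\mathcal K$ spans $\mathbb R^{i+1}$: if $v$ is orthogonal to $\mathcal K$, then (7) gives $|v|^2=\int(v^Tw)^2d\nu=0$. Second, $\int L(w,w)\,d\nu=\mathrm{tr}\bigl(\Lambda\int ww^Td\nu\bigr)=\mathrm{tr}\,\Lambda=ia-b=0$, so $L(w,w)=1$ and $L(w,w)=-1$ each hold with $\nu$-measure $\frac12$.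

As an example of these objects, take $i=1$ and $M=\begin{pmatrix}1&1\\1&-1\end{pmatrix}$, $n=2$, $a=b=\frac1{\sqrt2}$. Here $w$ takes two values with probability $\frac12$ each, and $L(w(x),w(y))=M_{xy}$ exactly.

**Step 4: the support is a basis up to signs.** We now use that $L$ has signature $(i,1)$. Choose $e\in\mathcal K$ with $L(e,e)=-1$. Then $\mathbb R^{i+1}=\mathbb Re\oplus e^\perp$, where $e^\perp$ is the $L$-orthogonal complement. It has dimension $i$, and by Sylvester's law $L$ is positive definite on it. Write $w\in\mathcal K$ as $w=te+z$ with $z\in e^\perp$. Then $-t=L(w,e)=\pm1$, so after renaming $z$ we have $w=\pm(e+z)$, and $L(w,w)=-1+L(z,z)$.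

If $L(w,w)=-1$, then $L(z,z)=0$, so $z=0$ and $w=\pm e$. If $L(w,w)=1$, then $L(z,z)=2$. For two vectors $\pm(e+z)$, $\pm(e+z')$ of the latter kind, $-1+L(z,z')\in\{1,-1\}$, so $L(z,z')\in\{0,2\}$. If the value is $2$, then $L(z-z',z-z')=2-4+2=0$ and $z=z'$. So the distinct $z$'s that occur are pairwise $L$-orthogonal nonzero vectors of $e^\perp$, and there are at most $i$ of them. Since $\mathcal K$ spans $\mathbb R^{i+1}$ and lies in the span of $e$ and the $z$'s, there are exactly $i$, say $z_1,\dots,z_i$. The vectors $e$ and $w_l:=e+z_l$ $(1\le l\le i)$ form a basis, and $\mathcal K\subseteq\{\pm e,\pm w_1,\dots,\pm w_i\}$ is finite. Each $l$ occurs, so $p_l:=\nu(\{w_l,-w_l\})>0$. Also $\nu(\{e,-e\})=\frac12$. The values of $L$ are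
$$L(e,e)=L(e,w_l)=-1,\qquad L(w_l,w_l)=1,\qquad L(w_l,w_k)=-1+L(z_l,z_k)=-1\ \ (l\ne k).$$

**Step 5: the contradiction.** We compute one operator in two ways. Let $Tw=\int L(w,w')\,w'\,d\nu(w')$. Since $L(w,w')w'=w'w'^T\Lambda w$, (7) gives $T=\Lambda$. So $T-aI=\mathrm{diag}(0,\dots,0,-b-a)$ has rank $1$. On the other hand, $L(\cdot,w')w'$ is unchanged under $w'\mapsto-w'$, so the table of values gives
$$Te=h:=-\tfrac12e-\sum_kp_kw_k,\qquad Tw_l=-\tfrac12e-\sum_{k\ne l}p_kw_k+p_lw_l=h+2p_lw_l .$$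
In the basis $e,w_1,\dots,w_i$ the matrix of $T-aI$ is $h\mathbf 1^T+\Delta$ with $\Delta=\mathrm{diag}(-a,2p_1-a,\dots,2p_i-a)$. Hence $\mathrm{rank}\,\Delta\le\mathrm{rank}(T-aI)+1=2$. The entry $-a$ is nonzero, so at most one $l$ has $2p_l\ne a$. As $i\ge2$, some $l$ has $2p_l=a$. For this $l$,
$$(T-a)w_l=h,\qquad (T-a)e=h-ae ,$$
and since $T-aI$ has rank $1$, these two vectors are proportional. Both have $w_l$-coordinate $-p_l\ne0$, so they are equal. Then $ae=0$, so $a=0$, a contradiction. $\square$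

The hypothesis $i\ge2$ enters only in "some $l$ has $2p_l=a$". For $i=1$, with $p_1=\frac12$ and $a=\frac1{\sqrt2}$, the matrix of $T-aI$ is $\begin{pmatrix}-\frac12-a&-\frac12\\-\frac12&\frac12-a\end{pmatrix}$. Its determinant is $a^2-\frac12=0$, so there is no contradiction, in agreement with $s_{1,0}=1/\sqrt2=\frac12\sqrt{1+1/1}$.

## Two-sided estimates for $s_{i,0}$

It remains to verify the displayed chain in Theorem 3. The two middle inequalities are (a), which strictly improves on $\frac14\bigl(1+\sqrt{1+2/i}\bigr)$, and (b). For the outer ones we use, for $x>0$,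
$$1+\frac x2-\frac{x^2}8<\sqrt{1+x}<1+\frac x2-\frac{x^2}8+\frac{x^3}{16}.$$
Both follow from Taylor's theorem with Lagrange remainder: the third derivative $\frac38(1+x)^{-5/2}$ is positive, and the fourth, $-\frac{15}{16}(1+x)^{-7/2}$, is negative. The left inequality at $x=\frac2i$ gives
$$\tfrac14\Bigl(1+\sqrt{1+\tfrac2i}\Bigr)>\tfrac14\Bigl(2+\tfrac1i-\tfrac1{2i^2}\Bigr)=\tfrac12+\tfrac1{4i}-\tfrac1{8i^2},$$
and the right inequality at $x=\frac1i$ gives
$$\tfrac12\sqrt{1+\tfrac1i}<\tfrac12+\tfrac1{4i}-\tfrac1{16i^2}+\tfrac1{32i^3}.$$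
For $i=2$ the upper bound is $\frac12\sqrt{\frac32}=\frac{\sqrt6}4<0.6124$, since $2.4496^2>6$. Together with the value for $q=\frac{15}4$ this gives $0.6107<s_{2,0}<0.6124$. $\square$
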